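
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Generic sets that are properly $\Sigma^0_n$ in generic sets below them}


\begin{abstract}
We determine for which $n$ an $n$-generic set $G\subseteq\omega$ can be $\Sigma^0_n$ but not
$\Delta^0_n$ in an $n$-generic set $H$ recursive in $G$. For $n=1$ this always happens, by a
theorem of Kumabe. For $n\ge3$ it never happens: if $G$ is $\Sigma^0_n$ in $H$, then already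
$G\le_T H\oplus0'$. For $n=2$ it never happens when $G$ is $3$-generic, but we construct a
$2$-generic $G$ for which it does happen.
\end{abstract}

\section{Introduction}

Let $n\ge1$. A set $G\subseteq\omega$ is \emph{$n$-generic} if for every $\Sigma^0_n$ set
$S\subseteq2^{<\omega}$ of finite binary strings, either some initial segment of $G$ lies in $S$,
or some initial segment of $G$ has no extension in $S$. Equivalently, every $\Sigma^0_n$ formula
about $G$ is decided by a finite initial segment of $G$ in the sense of Cohen forcing. Thus
$n$-genericity says that, up to level $n$ of the arithmetical hierarchy, what is true of $G$ is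
true because of finitely many bits of $G$.

For $X,Y\subseteq\omega$ say that $X$ is \emph{properly $\Sigma^0_n$ in $Y$} if $X$ is
$\Sigma^0_n$ in $Y$ but not $\Delta^0_n$ in $Y$. For example, if $X$ is recursively enumerable in
$Y$ and $Y<_TX$, then $X$ is properly $\Sigma^0_1$ in $Y$. Two known facts describe how a generic
set can be defined from sets below it.
\begin{enumerate}
\item[(F1)] Every $n$-generic $G$ is properly $\Sigma^0_n$ in some $G$-recursive set $X$.
\item[(F2)] (Kumabe) For every $n\ge1$ and every $n$-generic $G$ there is a $G$-recursive
$n$-generic $H$ such that $G$ is recursively enumerable in $H$ but not recursive in $H$.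
\end{enumerate}
In (F1) the definition has exactly the complexity $\Sigma^0_n$, but nothing is said about
genericity of $X$. In (F2) the set $H$ is $n$-generic like $G$, but the definition is simple: a
set r.e.\ in $H$ is $\Delta^0_2$ in $H$, hence not properly $\Sigma^0_n$ in $H$ for any $n\ge2$.
It is natural to ask for both virtues at once, as Wang does in \cite{Wang}.

\begin{question}
For positive $n$, is every $n$-generic $G$ properly $\Sigma^0_n$ in another $n$-generic $H$ which
is recursive in $G$?
\end{question}

For $n=1$ the answer is (F2) itself, and one might guess that (F1) and (F2) can be merged for all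
$n$. They cannot.

\begin{theorem}\label{thm:answer}
For $n=1$ the answer is yes. For every $n\ge2$ the answer is no: no $(n+1)$-generic $G$ is
properly $\Sigma^0_n$ in an $n$-generic $H\le_TG$.
\end{theorem}

\begin{theorem}\label{thm:upper}
Let $n\ge2$, let $G$ be $\max(n,3)$-generic, let $H\le_TG$ be $\max(n-1,2)$-generic, and let $G$ be
$\Sigma^0_n$ in $H$. Then $G\le_TH\oplus0'$. So $G$ is $\Delta^0_2$ in $H$, hence $\Delta^0_n$ in
$H$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
There is a $2$-generic $G$ that is properly $\Sigma^0_2$ in some $2$-generic $H\le_TG$.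
\end{theorem}

Reading off the hypotheses of Theorem~\ref{thm:upper} gives the following.

\begin{corollary}\label{cor:class}
If $n\ge3$, then no $n$-generic $G$ is properly $\Sigma^0_n$ in an $n$-generic, or even an
$(n-1)$-generic, $H\le_TG$. If $n=2$, then no $3$-generic $G$ is properly $\Sigma^0_2$ in a
$2$-generic $H\le_TG$.
\end{corollary}

So the property asked for holds for all $n$-generic $G$ if $n=1$, for some but not all if $n=2$,
and for none if $n\ge3$. By Theorem~\ref{thm:sharp}, ``$3$-generic'' cannot be weakened to
``$2$-generic'' in Theorem~\ref{thm:upper} for $n=2$. The conclusion ``$\Delta^0_2$ in $H$'' cannot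
be improved to ``$\Delta^0_1$ in $H$'' either: apply (F2), with $\max(n,3)$ in place of $n$, to a
$\max(n,3)$-generic $G$.

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:upper}]
For $n=1$, (F2) gives a $1$-generic $H\le_TG$ in which $G$ is r.e.\ but not recursive. Let
$n\ge2$. An $(n+1)$-generic $G$ exists, since there are only countably many $\Sigma^0_{n+1}$ sets
of strings to take care of; it is $n$-generic, and it is $\max(n,3)$-generic because
$n+1\ge\max(n,3)$. Every $n$-generic $H$ is $\max(n-1,2)$-generic. So if $G$ is $\Sigma^0_n$ in an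
$n$-generic $H\le_TG$, then it is $\Delta^0_n$ in $H$ by Theorem~\ref{thm:upper}.
\end{proof}

Theorem~\ref{thm:upper} is proved in Section~\ref{sec:upper}. The reason for it is that the
complexity of a $\Sigma^0_n$ definition of $G$ from $H$ can be traded, using genericity of $G$, for
a statement about the functional computing $H$ from $G$, and that statement is $\Pi^0_1$ whatever
$n$ is. Theorem~\ref{thm:sharp} is proved in Sections~\ref{sec:plan}--\ref{sec:verify}, by
exploiting the one place in the proof of Theorem~\ref{thm:upper} where $3$-genericity is used.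

\section{Strings, functionals, and forcing}\label{sec:prelim}

We write $2^m$ for the set of binary strings of length $m$, $\epsilon$ for the empty string,
$\sigma\prec X$ for ``$\sigma$ is an initial segment of the set $X$'', and $\tau\succeq\sigma$ for
``$\tau$ extends $\sigma$''; we use $X\succ\sigma$ and, for a sequence that may be finite,
$X\succeq\sigma$ in the same sense. $[\sigma]$ is the set of $X\in2^\omega$ extending $\sigma$, and
$X{\upharpoonright}m$ is the initial segment of length $m$. A set $X$ \emph{meets}
$S\subseteq2^{<\omega}$ if some $\sigma\prec X$ is in $S$. A set of strings is \emph{upward closed}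
if it is closed under extension. In testing genericity we may replace $S$ by its upward closure:
the complexity does not change, $X$ meets one if and only if it meets the other, and a string with
no extension in the closure has none in $S$. Since $\Sigma^0_k$ sets are $\Sigma^0_m$ for
$k\le m$, every $m$-generic set is $k$-generic for $1\le k\le m$.

For a Turing functional $\Phi$ and a string $\sigma$, let $\Phi^\sigma$ be the longest string
$\eta$ with $|\eta|\le|\sigma|$ such that for each $i<|\eta|$ the computation of $\Phi$ at $i$,
using only oracle bits in $\sigma$, halts within $|\sigma|$ steps with value $\eta(i)\in\{0,1\}$.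
The map $\sigma\mapsto\Phi^\sigma$ is recursive and monotone. Put
$\Phi(X)=\bigcup_m\Phi^{X{\upharpoonright}m}$; if $\Phi(X)\succeq\eta$ for a string $\eta$, then
$\Phi^\tau\succeq\eta$ for all sufficiently long $\tau\prec X$. We call $\Phi$ \emph{total on} $X$
if $\Phi(X)$ is infinite.

We use these standard facts: a set is $\Delta^0_2$ in $H$ if and only if it is recursive in the
jump $H'$; $H\oplus0'\le_TH'$; a set is $\Sigma^0_2$ if and only if it is r.e.\ in $0'$; and
$0''\not\le_T0'$.

The next lemma turns a definition from a generic set into a condition on its finite initial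
segments. What matters is the bookkeeping: a $\Sigma^0_k$ definition becomes a $\Sigma^0_k$ set of
strings, and $(k-1)$-genericity is enough.

\begin{lemma}\label{lem:forcing}
Let $k\ge1$ and let $\varphi(x,X)$ be $\Sigma^0_k$. There is a $\Sigma^0_k$ relation
$F_\varphi(\eta,x)$, preserved under extending $\eta$, such that for every $(k-1)$-generic $X$
(every $X$, if $k=1$)
\[
\varphi(x,X)\iff\exists\eta\prec X\ F_\varphi(\eta,x).
\]
\end{lemma}

\begin{proof}
We use induction on $k$; several number variables in place of $x$ are allowed. For $k=1$ let
$F_\varphi(\eta,x)$ say that $\varphi(x,\cdot)$ is verified within $|\eta|$ steps using only bits of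
$\eta$.

For $k+1$, write $\varphi=\exists y\,\psi$ with $\neg\psi$ being $\Sigma^0_k$, and put
\[
F_\varphi(\eta,x)\ :\Longleftrightarrow\ \exists y\ \forall\eta'\succeq\eta\
\neg F_{\neg\psi}(\eta',x,y).
\]
Here $\neg F_{\neg\psi}$ is $\Pi^0_k$, so $F_\varphi$ is $\Sigma^0_{k+1}$, and it is clearly
preserved under extending $\eta$. Let $X$ be $k$-generic, so that the induction hypothesis applies
to $X$, and fix $x,y$. If $\psi(x,y,X)$ holds, then by the induction hypothesis $X$ does not meet
the $\Sigma^0_k$ set $\{\eta:F_{\neg\psi}(\eta,x,y)\}$, so by $k$-genericity some $\eta\prec X$ has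
no extension in it. Conversely, if some $\eta\prec X$ has no extension in this set, then $X$ does
not meet it, because the set is upward closed; so $\psi(x,y,X)$ holds by the induction hypothesis.
\end{proof}

\section{The upper bound}\label{sec:upper}

\subsection{A first case: forgetting half of the bits}

The first half of the argument is already visible for a very simple functional.

\begin{example}\label{ex:half}
Let $G$ be $n$-generic and $H=\{i:2i\in G\}$. Then $H$ is $n$-generic, and $G$ is not $\Sigma^0_n$
in $H$.

For a string $\sigma$ let $\sigma^{e}$ be its even half, the string with bits $\sigma(2i)$,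
$2i<|\sigma|$. If $S$ is $\Sigma^0_n$ and upward closed and $H$ does not meet $S$, then $G$ does
not meet the $\Sigma^0_n$ set $\{\sigma:\sigma^{e}\in S\}$, so some $\sigma\prec G$ has no extension
there. Every extension of $\sigma^{e}$ is $\tau^{e}$ for some $\tau\succeq\sigma$, so
$\sigma^{e}\prec H$ has no extension in $S$. Hence $H$ is $n$-generic.

Suppose $G$ is $\Sigma^0_n$ in $H$. By Lemma~\ref{lem:forcing} there are uniformly $\Sigma^0_n$,
upward closed sets $W_x$ with $x\in G\iff H$ meets $W_x$. Consider the strings that would make this
equivalence false: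
\[
S_0=\{\sigma:\exists x<|\sigma|\ (\sigma(x)=0\ \wedge\ \sigma^{e}\in W_x)\}.
\]
This is a $\Sigma^0_n$ set that $G$ does not meet, so some $\sigma_0\prec G$ has no extension in
it. By genericity $G$ has an odd element $x\ge|\sigma_0|$. Now remove $x$ from $G$. The resulting
set still extends $\sigma_0$ and has the same even half $H$, which meets $W_x$. So a long initial
segment of $G\setminus\{x\}$ extends $\sigma_0$ and lies in $S_0$, a contradiction.
\end{example}

The moral is this. Let $H$ be computed from $G$ by an arbitrary functional, and let $\eta\prec H$ be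
in $W_x$. However complicated $W_x$ is, $\eta$ must prevent every $\tau\succeq\sigma_0$ with
$\tau(x)=0$ from being mapped to an extension of $\eta$. This preventing is a $\Pi^0_1$ property of
$\eta$. It certifies $x\in G$ at low complexity. The second half of the proof, for which genericity
of $H$ is needed, produces certificates of the same kind for $x\notin G$.

\subsection{Proof of Theorem~\ref{thm:upper}}

Fix $n,G,H$ as in the theorem and $\Phi$ with $\Phi(G)=H$. Since $H$ is $(n-1)$-generic,
Lemma~\ref{lem:forcing} gives uniformly $\Sigma^0_n$, upward closed sets $W_x$ such that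
\[
x\in G\iff H\text{ meets }W_x .
\]

\paragraph{Settling a bit.}
The set
\[
S_0=\{\sigma:\exists x<|\sigma|\ (\sigma(x)=0\ \wedge\ \Phi^\sigma\in W_x)\}
\]
is $\Sigma^0_n$. The set $G$ does not meet it: if $\sigma\prec G$ and $\Phi^\sigma\in W_x$, where
$x<|\sigma|$, then $\Phi^\sigma\prec H$, so $x\in G$ and $\sigma(x)\ne0$. Since $G$ is $n$-generic,
we can fix $\sigma_0\prec G$ with no extension in $S_0$.

For $\sigma_0\preceq\lambda\prec G$, $x\in\omega$ and $i\in\{0,1\}$ let
\[
U^\lambda_{x,i}=\{\eta:\exists\tau\succeq\lambda\ (|\tau|>x,\ \tau(x)=i,\ \Phi^\tau\succeq\eta)\}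
\]
be the set of strings that can still be reached from above $\lambda$ with value $i$ at $x$. It is
$\Sigma^0_1$, closed under initial segments, and decreasing in $\lambda$. Say that $\eta$
\emph{$\lambda$-settles $x$ at $i$} if $\eta\notin U^\lambda_{x,1-i}$. This is a $\Pi^0_1$
condition, and it persists when $\eta$ or $\lambda$ is extended. Settling by initial segments of
$H$ is always correct: if $\eta\prec H$, then long initial segments of $G$ witness
$\eta\in U^\lambda_{x,G(x)}$, so
\begin{equation}\label{eq:correct}
\text{if }\eta\prec H\text{ $\lambda$-settles $x$ at $i$, then }i=G(x).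
\end{equation}
We show that for a suitable $\lambda$ every $x$ is $\lambda$-settled by some $\eta\prec H$.

\paragraph{Elements of $G$.}
\emph{If $x\in G$, then some $\eta\prec H$ $\sigma_0$-settles $x$ at $1$.} Take $\eta\prec H$ with
$\eta\in W_x$. If $\tau\succeq\sigma_0$, $|\tau|>x$, $\tau(x)=0$ and $\Phi^\tau\succeq\eta$, then
$\Phi^\tau\in W_x$, so $\tau\in S_0$, contrary to the choice of $\sigma_0$.

\paragraph{Non-elements of $G$.}
We have no sets $W_x$ for the complement of $G$. Instead we use that membership is always
certified. If $x\notin G$ is never settled, then arbitrarily long $\eta\prec H$ are reached by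
strings $\tau$ with the wrong value $\tau(x)=1$. Such a $\tau$ claims that $x$ is an element; we
show that, far enough along $H$, no extension of $\Phi^\tau$ can certify this claim in the sense of
the previous paragraph. Strings making uncertifiable claims are to be avoided, so let
\[
B=\{\tau:\exists x<|\tau|\ (\tau(x)=1\ \wedge\ \forall\eta\succeq\Phi^\tau\
\eta\in U^{\sigma_0}_{x,0})\}.
\]
This is a $\Pi^0_2$ set (the quantifier on $x$ is bounded), in particular $\Sigma^0_3$. The set $G$
does not meet $B$: if $\tau\prec G$ were in $B$ via $x$, then $x\in G$, while every $\eta\prec H$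
would lie in $U^{\sigma_0}_{x,0}$ (this set is closed under initial segments), so no $\eta\prec H$
would $\sigma_0$-settle $x$ at $1$. Since $G$ is $3$-generic, we can fix $\lambda$ with
$\sigma_0\preceq\lambda\prec G$ and no extension of $\lambda$ in $B$.

\emph{If $x\notin G$, then some $\eta\prec H$ $\lambda$-settles $x$ at $0$.} Suppose not, so every
$\eta\prec H$ is in $U^\lambda_{x,1}$. Since $G(x)=0$, every $\eta\prec H$ is also in
$U^{\sigma_0}_{x,0}$. That is, $H$ does not meet the complement of $U^{\sigma_0}_{x,0}$, which is
$\Pi^0_1$ and hence $\Sigma^0_2$. As $H$ is $2$-generic, some $\eta_0\prec H$ has all its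
extensions in $U^{\sigma_0}_{x,0}$. Since $\eta_0\in U^\lambda_{x,1}$, there is
$\tau\succeq\lambda$ with $|\tau|>x$, $\tau(x)=1$ and $\Phi^\tau\succeq\eta_0$. All extensions of
$\Phi^\tau$ extend $\eta_0$, so $\tau\in B$, contrary to the choice of $\lambda$.

\paragraph{Conclusion.}
For each $x$ some $\eta\prec H$ $\lambda$-settles $x$ (in the case $x\in G$ because settling
persists from $\sigma_0$ to $\lambda$), and by \eqref{eq:correct} it does so at $G(x)$. Settling is
$\Pi^0_1$, so decidable in $0'$. Hence $H\oplus0'$ finds $G(x)$ by searching through the initial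
segments of $H$, and $G\le_TH\oplus0'\le_TH'$. So $G$ is $\Delta^0_2$ in $H$, and $\Delta^0_n$ in
$H$ because $n\ge2$. \qed

\medskip
Each genericity hypothesis was used once: $(n-1)$-genericity of $H$ for the sets $W_x$,
$n$-genericity of $G$ for $\sigma_0$, $3$-genericity of $G$ for $\lambda$, and $2$-genericity of
$H$ for $\eta_0$. For $n\ge3$ the $3$-genericity of $G$ comes for free. For $n=2$ it does not.

\section{What is left at level two}\label{sec:plan}

To prove Theorem~\ref{thm:sharp} we need a $2$-generic $G$ that avoids the set $B$ of the last
proof without any finite part of $G$ being responsible. We divide $\omega$ into columns by a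
recursive pairing bijection $\langle\cdot,\cdot\rangle$, increasing in each argument, with
$\langle p,i\rangle\ge\max(p,i)$. For a set $X$ let $X_p(i)=X(\langle p,i\rangle)$, and for a
string $\sigma$ let $\sigma_p$ be the string with bits $\sigma(\langle p,i\rangle)$,
$\langle p,i\rangle<|\sigma|$. We let $H$ be computed from $G$ column by column,
$H_p=\Phi_p(G_p)$, uniformly in $p$.

Infinitely many columns, those with $p$ in a certain set $P$, are \emph{special}; the others are
\emph{ordinary}. In an ordinary column every bit of $G_p$ is settled by $H_p$. In a special column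
$G_p(0)=0$, and this bit is never settled; this will show that the complement of $G$ is not
$\Sigma^0_2$ in $H$. The elements of $G$, however, are settled in all columns; this will make $G$ a
$\Sigma^0_2$ set in $H$. For a special column we therefore ask three things of $\Phi_p$:
\begin{itemize}
\item inputs with first bit $0$ can produce every output, in an open way; otherwise the fact that
$G_p(0)=0$ might leave traces in $H_p$ and spoil genericity of $H$;
\item inputs with first bit $1$ can imitate every finite piece of output, so that $G_p(0)=0$ is not
settled;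
\item an input with first bit $1$ that imitates a long piece of $H_p$ has $1$s wherever
$G_p$ has them, on a long initial segment, so that the elements of $G_p$ are settled.
\end{itemize}
Finally, $\Phi_p$ must work without knowing whether $p$ is special. The set $P$ will be $\Pi^0_2$,
and $p\in P$ will be equivalent to a recursive set $T_p$ being infinite. So we need a
functional $\Phi_T$, uniform in a recursive set $T$, that behaves in the special way if $T$ is
infinite and in the ordinary way if $T$ is finite.

\section{The column functional}\label{sec:column}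

Let $T$ be a recursive set with $0\in T$ and with any two distinct elements differing by at least
$2$. List it as $t_0=0<t_1<\cdots$ (finite or infinite), and let $d_j=t_{j+1}-t_j\ge2$, or
$d_j=\infty$ if $t_j$ is the last element. When $t_j$ is known, we can decide for each
finite $e$ whether $d_j\le e$, but not whether $d_j$ is finite. Call $Y\in2^\omega$
\emph{coinfinite} if it has infinitely many zeros. We define $\Phi=\Phi_T$, uniformly in $T$ and
total on coinfinite $Y$; the \emph{zero side} consists of the inputs $0y$ and the \emph{one side}
of the inputs $1y$.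

\subsection{Reports and reserves}

Each $t\in T$ is a position where the output \emph{reports} the first bit of the input. If $t$ is
the last element of $T$, the report at $t$ is binding, that is, $\Phi(Y)(t)=Y(0)$. When a next
element $t'$ of $T$ is found, the report at $t$ should stop being binding: both sides must become
able to write any string whatever below $t'$. Bits already written cannot be changed, so
this freedom must come from inputs for which nothing has been written yet at position $t$ or beyond.
Therefore $\Phi$ waits while it reads $1$s and commits itself only when it reads a $0$; inputs with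
long runs of $1$s are its reserve. (This is why totality is asked only on coinfinite inputs.) The two
sides use the reserve differently. The zero side uses it up completely at each stage, so that in
the limit it becomes a bijection. On the one side, an input once committed reports $1$ forever, and
only inputs starting with longer and longer runs of $1$s can write arbitrary strings.

\begin{example}\label{ex:small}
For $T=\{0\}$, the functional will be the identity on coinfinite sets: the output bit at position $0$
reports the first input bit. For $T=\{0,2\}$ it will be the following, where $y'$ contains a $0$,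
$w\in2^1$ in the third line and $w\in\{00,01,11\}$ in the last, $k\ge0$, and $c(00)=0$,
$c(01)=10$, $c(11)=11$:
\[
\begin{array}{lcl}
0\;0\;y'&\mapsto&00\;0\;y'\\
0\;10\;y'&\mapsto&01\;0\;y'\\
0\;11w\;y'&\mapsto&1w\;0\;y'\\
1\;0\;z&\mapsto&10\;1\;z\\
1\;1^{1+k}0\,c(w)\;z&\mapsto&w\;1\;1^k0\,z
\end{array}
\]
Now the output bit at position $2$ is the first input bit. Before the report $0$ all four strings of
length $2$ occur, the strings $10$ and $11$ thanks to the reserve $011$. Before the report $1$ all
four occur too: $10$ from inputs beginning with $10$, the other three from the reserve $11$. The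
string before the report and the report determine the line of the table and $w$ in it, and the rest
of the input can be read off; so on the coinfinite sets the map is one-one. Every sequence with a
zero beyond position $2$ has the form of one of the outputs in the table. The first two output bits
no longer tell anything about the first input bit.
\end{example}

\subsection{Definition of $\Phi_T$}

Call a finite set $C$ of strings a \emph{complete code} if every $X\in2^\omega$ extends exactly one
element of $C$. If an element $c$ of a complete code is replaced by all $cc'$ with $c'$ in another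
complete code, the result is a complete code. For each $N\ge1$ there is one with $N$
elements, namely $\{1^i0:i<N-1\}\cup\{1^{N-1}\}$.

\paragraph{Zero side.}
For $2\le d<\infty$ let
\[
B_d=\{w\in2^{d-1}:w\ne1^{d-1}\}\cup\{1^{d-1}0\}\cup\{1^dw:w\in2^{d-1}\},
\]
a complete code, and let $\beta_d:B_d\to2^d$ be the bijection
\[
w\mapsto0w,\qquad1^{d-1}0\mapsto01^{d-1},\qquad1^dw\mapsto1w .
\]
If $T$ is infinite, factor $y=b_0b_1\cdots$ with $b_j\in B_{d_j}$ and let
$\Phi(0y)=\beta_{d_0}(b_0)\beta_{d_1}(b_1)\cdots$. If $t_L$ is the last element of $T$, write
$y=b_0\cdots b_{L-1}y'$ with $b_j\in B_{d_j}$ and let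
$\Phi(0y)=\beta_{d_0}(b_0)\cdots\beta_{d_{L-1}}(b_{L-1})\,0y'$, provided $y'$ contains a $0$;
otherwise the output stops after $\beta_{d_{L-1}}(b_{L-1})$.

The functional computes this as follows. In stage $j$ the output so far has length $t_j$, and we
read on. Suppose $1^k$ has been read in this stage.
\begin{itemize}
\item If $t_j+k+1\in T$, then $d_j=k+1$. Read the next bit. If it is $0$, the block is
$1^{d_j-1}0$; output $01^{d_j-1}$. If it is $1$, the block is $1^{d_j}w$; read $w\in2^{d_j-1}$ and
output $1w$. Go to stage $j+1$.
\item Otherwise read the next bit. If it is $1$, continue with $1^{k+1}$. If it is $0$, then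
$k+1<d_j$; output $01^k0$, and copy input to output until the length of the output belongs to $T$,
if ever; then go to stage $j+1$.
\end{itemize}
In the last case, if $d_j<\infty$, then the block is a string $w\in 2^{d_j-1}$ beginning with $1^k0$, and
$0w$ is written. If $d_j=\infty$, then $0y'$ is written.

\paragraph{One side.}
We define by recursion, as long as $t_j$ exists, numbers $n_j$, finite sets $E_j$ of strings, and
maps $\alpha_j:E_j\to2^{t_j}$. We put
\[
A_j=\{\alpha_j(s):s\in E_j\},\qquad Q_j=2^{t_j}\setminus A_j,
\]
and let $c_j$ be a canonical bijection of $Q_j$ onto a complete code; we shall see that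
$Q_j\ne\emptyset$. Intuitively, $E_j$ lists the initial parts of those $y$ that are committed before
stage $j$, and $\alpha_j(s)$ is what has been written for $s$; the remaining $y$ begin with
$1^{n_j}$. Let $n_0=0$ and $E_0=\emptyset$, so that $Q_0=\{\epsilon\}$. If $d=d_j<\infty$, let
$n_{j+1}=n_j+d-1$, and let $E_{j+1}$ consist of the following strings:
\begin{enumerate}
\item[(old)] $sz$ with $s\in E_j$ and $|z|=d-1$; here $\alpha_{j+1}(sz)=\alpha_j(s)\,1\,z$;
\item[(new)] $1^{n_j+k}0\,c_j(w)\,z$ with $w\in Q_j$, $0\le k\le d-2$ and $|z|=d-2-k$; here the value of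
$\alpha_{j+1}$ is $w\,1\,1^k0\,z$.
\end{enumerate}
That each string in $E_{j+1}$ has only one such representation follows from
Lemma~\ref{lem:committed}(a) for $j$, whose proof does not use $\alpha_{j+1}$.
All values have length $t_j+d=t_{j+1}$ and have a $1$ at position $t_j$. So $Q_{j+1}$
contains every $w\in2^{t_{j+1}}$ with $w(t_j)=0$ and is not empty. Note also that $n_j\ge j$.

Put $n_{L+1}=\infty$ if $t_L$ is the last element of $T$. If $y$ has no zero, there is no output for
the input $1y$. Otherwise let $r$ be the position of the first zero of $y$. The \emph{birth stage}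
of $y$ is the unique $j$ with $n_j\le r<n_{j+1}$. It is found effectively: if $n_j\le r$, then
$r<n_{j+1}$ holds if and only if $d_j>r-n_j+1$, which is decidable, and if this fails, then
$t_{j+1}$ has been found and $n_{j+1}\le r$. Let $k=r-n_j$ and write, uniquely,
$y=1^{n_j+k}0\,c_j(w)\,z$ with $w\in Q_j$. The output is
\[
w\,1\,1^k0\quad\text{followed by $z$, with an extra $1$ inserted at each position }t\in T,\ t>t_j .
\]
Positions here and below are those in the resulting output. Since $k\le d_j-2$, the string
$w11^k0$ has length $t_j+k+2\le t_{j+1}$ if $t_{j+1}$ exists, so this makes sense.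

\medskip
This completes the definition of $\Phi_T$; it is total on coinfinite inputs, and even on
all inputs $0y$ if $T$ is infinite. Directly from the definition:
\begin{equation}\label{eq:birth}
\begin{minipage}{0.84\textwidth}
If $y$ has birth stage $j$, then $y$ begins with $1^{n_j}$, and $\Phi(1y)(t_i)=1$ for every
existing $t_i$ with $i\ge j$.
\end{minipage}
\end{equation}

\begin{lemma}\label{lem:committed}
Whenever $t_j$ exists:
\begin{enumerate}
\item[(a)] $1^{n_j}\notin E_j$, and $E_j\cup\{1^{n_j}\}$ is a complete code;
\item[(b)] $\alpha_j$ is one-one;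
\item[(c)] for $s\in E_j$ and $z\in2^\omega$, $\Phi(1sz)$ is $\alpha_j(s)$ followed by $z$ with an
extra $1$ inserted at each position $t\in T$, $t\ge t_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $j=0$ all is trivial, as $\{1^{n_0}\}=\{\epsilon\}$. Assume the lemma for $j$ and let
$d=d_j<\infty$.

(a) From $E_j\cup\{1^{n_j}\}$ replace each $s\in E_j$ by all $sz$ with $|z|=d-1$, and replace $1^{n_j}$ by
the strings $1^{n_j+k}0$, $0\le k\le d-2$, together with $1^{n_j+d-1}=1^{n_{j+1}}$; then append to
$1^{n_j+k}0$ all $c_j(w)z$ with $w\in Q_j$ and $|z|=d-2-k$. Every step preserves complete codes, the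
result is $E_{j+1}\cup\{1^{n_{j+1}}\}$, and $1^{n_{j+1}}$ is not one of the strings in $E_{j+1}$.

(b) The first $t_j$ bits of a value lie in $A_j$ for old strings and in $Q_j$ for new ones, so an
old and a new string have different values. From an old value one reads off $\alpha_j(s)$, hence
$s$, and $z$; from a new value $w$, then $k$, then $z$.

(c) For an old string $sz$ and $z'\in 2^\omega$, the induction hypothesis says that $\Phi(1szz')$ is
$\alpha_j(s)$ followed by $zz'$ with $1$s inserted at all $t\in T$ with $t\ge t_j$. The $1$ at $t_j$
and the $d-1$ bits of $z$ fill the positions from $t_j$ to $t_{j+1}-1$. For a new string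
$1^{n_j+k}0\,c_j(w)\,z$ followed by $z'$ the birth stage is $j$. The output is $w11^k0$ followed by
$zz'$ with insertions at all $t\in T$, $t>t_j$, and $z$ fills the $d-2-k$ positions from $t_j+k+2$ to
$t_{j+1}-1$.
\end{proof}

\subsection{Infinite $T$: the special behavior}

\begin{lemma}\label{lem:infinite}
Let $T$ be infinite and $\Phi=\Phi_T$.
\begin{enumerate}
\item[(A1)] The map $y\mapsto\Phi(0y)$ is a homeomorphism of $2^\omega$ onto $2^\omega$.
\item[(A2)] For every string $\eta$ there is a coinfinite $Y$ with $Y(0)=1$ and
$\Phi(Y)\succ\eta$.
\item[(A3)] Let $h=\Phi(0y)$ with $h(t_j)=0$ for infinitely many $j$, and let $m\in\omega$. There is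
$\eta\prec h$ such that every coinfinite $Y'$ with $\Phi(Y')\succ\eta$ satisfies: if $Y'(0)=0$,
then $Y'{\upharpoonright}(m+1)=(0y){\upharpoonright}(m+1)$; if $Y'(0)=1$, then $Y'(i)=1$ for
$1\le i\le m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(A1) All $d_j$ are finite, each $B_{d_j}$ is a complete code, and each $\beta_{d_j}$ is a bijection
onto $2^{d_j}$. So the map is a bijection in which finite pieces of $y$ and of $\Phi(0y)$ determine
each other.

(A2) Choose $j$ with $t_j\ge|\eta|$, and $w\in2^{t_{j+1}}$ with $w\succeq\eta$ and $w(t_j)=0$. Then
$w\in Q_{j+1}$. Let $Y=1\,1^{n_{j+1}}0\,c_{j+1}(w)\,0^\omega$. The birth stage is $j+1$ with $k=0$,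
and $\Phi(Y)\succ w\succeq\eta$.

(A3) Choose $j^*$ with $h(t_{j^*})=0$ and $n_{j^*}\ge m$; this is possible as $n_j\ge j$. By (A1)
there is $\eta\prec h$ such that $\Phi(0y')\succ\eta$ implies $y'{\upharpoonright}m=y{\upharpoonright}m$; we
take $\eta$ also of length greater than $t_{j^*}$. This settles the case $Y'(0)=0$. Let $Y'=1y'$ be
coinfinite with $\Phi(Y')\succ\eta$, and let $j$ be the birth stage of $y'$. If $j\le j^*$, then
$\Phi(Y')(t_{j^*})=1\ne\eta(t_{j^*})$ by \eqref{eq:birth}, a contradiction. So $j>j^*$, and $y'$
begins with $1^{n_j}$, where $n_j\ge n_{j^*}\ge m$.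
\end{proof}

In (A3), the reports $0$ in $h$ unmask early-born inputs of the one side. Late-born inputs
cannot be unmasked, by (A2), but on a long initial segment they consist of $1$s only, so they are
right wherever $0y$ has a $1$.

\subsection{Finite $T$: the ordinary behavior}

\begin{lemma}\label{lem:finite}
Let $T$ be finite and $\Phi=\Phi_T$. There are pairs of strings $(u_i,v_i)_{i\in\omega}$ with the
$u_i$ pairwise incomparable, the $v_i$ pairwise incomparable, every coinfinite $Y$ extending some
$u_i$, $\bigcup_i[v_i]$ dense in $2^\omega$, and $\Phi(u_iz)=v_iz$ for all $z\in2^\omega$.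
Consequently:
\begin{enumerate}
\item[(B1)] For coinfinite $Y$ and $m\in\omega$ there is $\eta\prec\Phi(Y)$ such that every
coinfinite $Y'$ with $\Phi(Y')\succ\eta$ extends $Y{\upharpoonright}m$, and every $\eta'\succeq\eta$ is an
initial segment of $\Phi(Y')$ for some coinfinite $Y'\succ Y{\upharpoonright}m$.
\item[(B2)] Every string is an initial segment of $\Phi(Y')$ for some coinfinite $Y'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $t_L$ be the last element of $T$. The pairs $(u,v)$ are
\begin{enumerate}
\item[(1)] $u=0\,b_0\cdots b_{L-1}\,1^k0$ and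
$v=\beta_{d_0}(b_0)\cdots\beta_{d_{L-1}}(b_{L-1})\,0\,1^k0$, for $b_j\in B_{d_j}$ and $k\ge0$;
\item[(2)] $u=1s$ and $v=\alpha_L(s)\,1$, for $s\in E_L$;
\item[(3)] $u=1\,1^{n_L+k}0\,c_L(w)$ and $v=w\,1\,1^k0$, for $w\in Q_L$ and $k\ge0$.
\end{enumerate}
That $\Phi(uz)=vz$ holds by definition for (1) and (3), and by Lemma~\ref{lem:committed}(c) for (2).

\emph{Inputs.} A coinfinite $0y$ extends exactly one $u$ of type (1): the blocks $b_0,\dots,b_{L-1}$
are determined, and the rest contains a zero. For a coinfinite $1y$, by
Lemma~\ref{lem:committed}(a) either $y$ extends exactly one $s\in E_L$, or $y$ begins with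
$1^{n_L}$, but not both; in the latter case the first zero of $y$ determines $k$, and then $w$ is
determined. As every string has coinfinite extensions, it follows that the $u$'s are pairwise
incomparable.

\emph{Outputs.} We have $v(t_L)=0$ in type (1) and $v(t_L)=1$ in types (2) and (3). Two different
strings $v$ of type (1) differ in the first $t_L$ bits, which determine the $b_j$, or contain
different $01^k0$ from position $t_L$ on. Strings of type (2) differ in the first $t_L$ bits by
Lemma~\ref{lem:committed}(b). Strings of type (3) differ in $w$ or in $k$. Strings of types (2)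
and (3) differ in the first $t_L$ bits, which are in $A_L$ and in $Q_L$, respectively. So the $v$'s
are pairwise incomparable. Let $h\in2^\omega$ have a zero beyond $t_L$. If $h(t_L)=0$, then $h$
extends a $v$ of type (1), because the $\beta_{d_j}$ are onto $2^{d_j}$. If $h(t_L)=1$, then $h$ extends a $v$ of
type (2) or (3), according to whether $h{\upharpoonright}t_L$ is in $A_L$ or in $Q_L$. Such $h$ are dense.

(B1) Let $Y=u_iz$ and $\eta=v_i(z{\upharpoonright}m)$. If $Y'=u_{i'}z'$ is coinfinite and
$\Phi(Y')=v_{i'}z'$ extends $\eta$, then $v_{i'}$ and $v_i$ are comparable, so $i'=i$ and $z'$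
extends $z{\upharpoonright}m$. Hence $Y'$ extends $u_i(z{\upharpoonright}m)\succeq Y{\upharpoonright}m$. If
$\eta'=v_iz''\succeq\eta$, then $Y'=u_iz''0^\omega$ extends $Y{\upharpoonright}m$ and
$\Phi(Y')\succ\eta'$.

(B2) By density, a given string has an extension of the form $v_iz''$; let $Y'=u_iz''0^\omega$.
\end{proof}

\section{The special columns and the set $G$}\label{sec:G}

In a special column $G_p(0)$ must be $0$: if $T_p$ is infinite and $G_p(0)=1$, then by
\eqref{eq:birth} $H_p$ takes the value $1$ at almost all $t\in T_p$, and $H$ is not even
$1$-generic. So $G$ has to avoid the strings $\sigma$ with $\sigma(\langle p,0\rangle)=1$ for some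
$p\in P$. These are dense if $P$ is infinite, and they form a $\Sigma^0_3$ set if $P$ is $\Pi^0_2$;
thus $G$ cannot be $3$-generic, in accordance with Theorem~\ref{thm:upper}. To make $G$
$2$-generic nevertheless, we choose $P$ so sparse that $0'$, which enumerates the $\Sigma^0_2$ sets
of strings, is unable to find elements of $P$ even approximately.

\begin{lemma}\label{lem:P}
There is an infinite $\Pi^0_2$ set $P$ such that no $0'$-recursive sequence $(F_i)_{i\in\omega}$ of
(canonical indices of) pairwise disjoint finite sets has $F_i\cap P\ne\emptyset$ for all $i$.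
\end{lemma}

\begin{proof}
Let $f\le_T0'$ be one-one with range $0''$, which exists as $0''$ is infinite and r.e.\ in $0'$.
Let $P=\{s:\forall t>s\ f(t)>f(s)\}$. This set is $\Pi^0_1$ in $0'$, so $\Pi^0_2$. For each $s_0$
the number $s\ge s_0$ minimizing $f$ on $[s_0,\infty)$ lies in $P$, so $P$ is infinite. List it as
$p_0<p_1<\cdots$. By definition of $P$, $f(p_0)<f(p_1)<\cdots$, so $f(p_m)\ge m$.

Suppose $(F_i)$ is $0'$-recursive, the $F_i$ are pairwise disjoint, and each meets $P$. Let
$g(m)=\max(F_0\cup\cdots\cup F_m)$. The union contains at least $m+1$ elements of $P$, so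
$g(m)\ge p_m$. If $m=f(s)$ with $s>g(m)\ge p_m$, then $m=f(s)>f(p_m)\ge m$, which is impossible. So
$m\in0''$ if and only if $m=f(s)$ for some $s\le g(m)$. As $f,g\le_T0'$, this gives $0''\le_T0'$, a
contradiction.
\end{proof}

Fix $P$ as in Lemma~\ref{lem:P}.

\begin{lemma}\label{lem:G}
There is a $2$-generic $G$ with $G(\langle p,0\rangle)=0$ for all $p\in P$.
\end{lemma}

\begin{proof}
Call $\sigma$ \emph{good} if $\sigma(\langle p,0\rangle)=0$ whenever $p\in P$ and
$\langle p,0\rangle<|\sigma|$. If $\sigma$ is good, so is $\sigma0^k$. It suffices to show that for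
every good $\sigma$ and every $\Sigma^0_2$ set $S$ there is a good $\sigma'\succeq\sigma$ that is in
$S$ or has no extension in $S$. Then we start with $\epsilon$, treat all $\Sigma^0_2$ sets one after
the other, append a $0$ after each step, and let $G$ be the union.

Suppose there is no such $\sigma'$. Then no good extension of $\sigma$ is in $S$, and every
$\sigma0^k$ has an extension in $S$. Since $S$ is r.e.\ in $0'$, we can find recursively in $0'$ a
string $\tau_0\succeq\sigma$ in $S$ and successively $\tau_{i+1}\succeq\sigma0^{|\tau_i|}$ in $S$.
Let
\[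
F_i=\{p:|\sigma|\le\langle p,0\rangle<|\tau_i|,\ \tau_i(\langle p,0\rangle)=1\}.
\]
Canonical indices of the $F_i$ are found recursively in $0'$. The string $\tau_{i+1}$ has length at
least $|\tau_i|$ and has only zeros at positions in $[|\sigma|,|\sigma|+|\tau_i|)$. So
$p\in F_{i+1}$ implies $\langle p,0\rangle\ge|\tau_i|$. Since the lengths do not decrease, the $F_i$
are pairwise disjoint. Each $\tau_i$ is an extension of the good string $\sigma$ in $S$ and is
therefore not good, so $F_i$ meets $P$. This contradicts Lemma~\ref{lem:P}.
\end{proof}

Fix $G$ as in Lemma~\ref{lem:G}. As $P$ is $\Pi^0_2$, there is a recursive $R$ such that $p\in P$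
if and only if $R(p,s)$ for infinitely many $s$. (If $p\in P\iff\forall a\,\exists b\,R_0(p,a,b)$
with $R_0$ recursive, let $\ell(p,s)$ be the largest $a\le s$ such that for all $a'<a$ there is $b\le s$ with
$R_0(p,a',b)$, and let $R(p,s)$ say that $\ell(p,s+1)>\ell(p,s)$.) Let
\[
T_p=\{0\}\cup\{2(s+1):R(p,s)\},\qquad\Phi_p=\Phi_{T_p}.
\]
The sets $T_p$ are uniformly recursive, distinct elements of $T_p$ differ by at least $2$, and $T_p$
is infinite if and only if $p\in P$. Let $\Phi$ be the functional that acts column by column,
$\Phi(X)_p=\Phi_p(X_p)$ for all $X$ whose columns are coinfinite, and let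
\[
H=\Phi(G),\qquad\text{i.e.\ }H_p=\Phi_p(G_p).
\]
Each $G_p$ is coinfinite, because for each $k$ the recursive set of $\sigma$ with $\sigma_p(i)=0$
for some $i>k$ is dense, so $G$ meets it. Hence $H$ is total and $H\le_TG$.

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:verify}

In this section (A1)--(A3) are used for columns $p\in P$ and (B1), (B2) for columns $p\notin P$.

\subsection{$H$ is $2$-generic}

To carry genericity from $G$ over to $H$ we need that $\Phi$ is, near $G$, an open map, in the
following sense.

\begin{lemma}\label{lem:lift}
For every $\sigma\prec G$ there is $\eta\prec H$ such that every $\eta'\succeq\eta$ has some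
$\tau\succeq\sigma$ with $\Phi^\tau\succeq\eta'$.
\end{lemma}

\begin{proof}
Choose $m\ge1$ such that $\langle p,i\rangle<|\sigma|$ implies $p,i<m$. We claim that for each
$p<m$ there is $k_p$ such that every string extending $H_p{\upharpoonright}k_p$ is an initial segment of
$\Phi_p(Y')$ for some coinfinite $Y'\succ G_p{\upharpoonright}m$. For $p\notin P$ this is (B1). For $p\in P$
we have $G_p(0)=0$, and by (A1) the set $\{\Phi_p(0y):0y\succ G_p{\upharpoonright}m\}$ is open; it contains
$H_p$, hence it includes $[H_p{\upharpoonright}k_p]$ for some $k_p$. For a string $\eta'$ extending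
$H_p{\upharpoonright}k_p$, the set of $y$ with $0y\succ G_p{\upharpoonright}m$ and $\Phi_p(0y)\succ\eta'$ is open and
not empty, so it contains a coinfinite $y$. For $p\ge m$, every string is an initial segment of
$\Phi_p(Y')$ for some coinfinite $Y'$, by (B2) if $p\notin P$ and by (A1) if $p\in P$ (again because a
nonempty open set contains a coinfinite element); in the latter case we take $Y'(0)=0$.

Let $\eta\prec H$ be so long that $\eta_p\succeq H_p{\upharpoonright}k_p$ for all $p<m$. Given
$\eta'\succeq\eta$, choose for each of the finitely many $p$ with $p<m$ or $\eta'_p\ne\epsilon$ a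
coinfinite $Y'_p$ with $\Phi_p(Y'_p)\succ\eta'_p$, extending $G_p{\upharpoonright}m$ if $p<m$. For the other
$p$ let $Y'_p=\emptyset$. The set $X$ with columns $Y'_p$ extends $\sigma$ by the choice of $m$, and
$\Phi(X)\succ\eta'$. A long $\tau\prec X$ is as required.
\end{proof}

Now let $S$ be $\Sigma^0_2$ and, without loss of generality, upward closed. Then
$S'=\{\tau:\Phi^\tau\in S\}$ is $\Sigma^0_2$. If $G$ meets $S'$, then $H$ meets $S$. Otherwise,
since $G$ is $2$-generic, some $\sigma\prec G$ has no extension in $S'$. Let $\eta\prec H$ be as in
Lemma~\ref{lem:lift}. If some $\eta'\succeq\eta$ were in $S$, there would be $\tau\succeq\sigma$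
with $\Phi^\tau\succeq\eta'$, so $\Phi^\tau\in S$ and $\tau\in S'$, a contradiction. So $\eta$ has
no extension in $S$.

\subsection{$G$ is $\Sigma^0_2$ in $H$}

We claim that
\[
\langle p,i\rangle\in G\iff\exists k\ \forall\rho\
\bigl[(\Phi_p^\rho\succeq H_p{\upharpoonright}k\ \wedge\ |\rho|>i)\to\rho(i)=1\bigr].
\]
The right side is $\Sigma^0_2$ in $H$, uniformly in $p$ and $i$.

($\Leftarrow$) Given $k$, apply the bracket to a long $\rho\prec G_p$.

($\Rightarrow$) Let $G_p(i)=1$. It suffices to find $k$ such that every coinfinite $Y'$ with
$\Phi_p(Y')\succ H_p{\upharpoonright}k$ has $Y'(i)=1$; for, given $\rho$ as in the bracket, we can apply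
this to $Y'=\rho0^\omega$, as $\Phi_p(\rho0^\omega)\succ\Phi_p^\rho$. If $p\notin P$, use (B1) with
$Y=G_p$ and $m=i+1$. Let $p\in P$. Then $G_p(0)=0$, so $i\ge1$. If $H_p(t)=0$ for infinitely many
$t\in T_p$, then (A3) applies to $0y=G_p$ and $m=i$ and gives $k$: either $Y'(0)=0$ and $Y'(i)=G_p(i)=1$,
or $Y'(0)=1$ and $Y'(i)=1$ because $1\le i\le m$.

It remains to see that $H_p(t)=0$ for infinitely many $t\in T_p$ if $p\in P$. For each $k$ the set
of all $\sigma$ such that $\Phi_p^{\sigma_p}(t)=0$ for some $t\in T_p$, $t>k$, is r.e. Every
$\sigma\prec G$ has an extension in it: by (A1) and $G_p(0)=0$, the set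
$\{\Phi_p(0y):0y\succ\sigma_p\}$ is open and not empty, so it contains some $h$ with $h(t)=0$ for
some $t\in T_p$, $t>k$, because $T_p$ is infinite; now extend $\sigma$ so that column $p$ becomes a
long initial segment of the corresponding $0y$. Since $G$ is $1$-generic, it meets the set. So there
is $t\in T_p$, $t>k$, with $H_p(t)=0$.

\subsection{$G$ is not $\Delta^0_2$ in $H$}

Suppose the complement of $G$ is $\Sigma^0_2$ in $H$. Since $H$ is $1$-generic,
Lemma~\ref{lem:forcing} gives uniformly $\Sigma^0_2$, upward closed sets $V_x$ with
$x\notin G\iff H$ meets $V_x$. The $\Sigma^0_2$ set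
\[
S=\{\sigma:\exists x<|\sigma|\ (\sigma(x)=1\ \wedge\ \Phi^\sigma\in V_x)\}
\]
is not met by $G$: if $\sigma\prec G$ and $\Phi^\sigma\in V_x$, where $x<|\sigma|$, then $H$ meets
$V_x$, so $\sigma(x)=0$. As $G$ is $2$-generic, some $\sigma_1\prec G$ has no extension in $S$.

Choose $p\in P$ with $p\ge|\sigma_1|$. Then $\langle p,i\rangle\ge|\sigma_1|$ for all $i$, so
$\sigma_1$ says nothing about column $p$. Let $x=\langle p,0\rangle$. Then $x\notin G$, and we can
choose $k$ with $H{\upharpoonright}k\in V_x$. By (A2) there is a coinfinite $Y$ with $Y(0)=1$ and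
$\Phi_p(Y)\succ H_p{\upharpoonright}k$. Let $G'$ be $G$ with column $p$ replaced by $Y$. Then
$G'\succ\sigma_1$ and $G'(x)=1$. Also $\Phi(G')\succ H{\upharpoonright}k$: in column $p$ the string
$H{\upharpoonright}k$ involves only bits $\langle p,i\rangle$ with $i<k$, and the other columns are
unchanged. So a long $\tau\prec G'$ extends $\sigma_1$, has $\tau(x)=1$, and has
$\Phi^\tau\succeq H{\upharpoonright}k$, hence $\Phi^\tau\in V_x$. Thus $\tau\in S$, contrary to the choice
of $\sigma_1$.

Hence $G$ is properly $\Sigma^0_2$ in the $2$-generic set $H\le_TG$, and Theorem~\ref{thm:sharp}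
is proved. \qed

\begin{remark}
One can see directly how this $G$ escapes the proof of Theorem~\ref{thm:upper}. Let $\sigma_0\prec G$
and $B$ be as in that proof, with $n=2$; up to the definition of $B$ and the fact that $G$ does not
meet $B$, only $2$-genericity of $G$ was used. Let $\eta$ be as in Lemma~\ref{lem:lift} for
$\sigma=\sigma_0$. Given an initial segment of $G$, let $\lambda\prec G$ extend it and $\sigma_0$ and
satisfy $\Phi^\lambda\succeq\eta$. Choose $p\in P$ with $p\ge|\lambda|$ and let
$x=\langle p,0\rangle\ge|\lambda|$. In the proof of Lemma~\ref{lem:lift} we have $Y'_p(0)=0$ because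
$p\in P$. So every $\eta'\succeq\eta$ lies in $U^{\sigma_0}_{x,0}$, and every $\tau\succeq\lambda$
with $|\tau|>x$ and $\tau(x)=1$ is in $B$. Thus every initial segment of $G$ has an extension in
$B$, although $G$ does not meet $B$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Wang} Wei Wang, \emph{Relative Definability of $n$-Generics}, arXiv:1511.08875 (2015).
\end{thebibliography}

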